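# Infinitely many Neumann–Poincaré eigenvalues on a curve with one corner

## 1. Circle, ellipse, corner

Let $\Gamma\subset\mathbb R^2\simeq\mathbb C$ be a Jordan curve with interior $\Omega_i=\Gamma_{\rm int}$, exterior $\Omega_e=\mathbb C\setminus\overline{\Omega_i}$, outward unit normal $n_y$ and arc length $d\sigma$. The Neumann–Poincaré (double layer potential) operator of $\Gamma$ is
$$Kf(x)=\frac1{2\pi}\int_\Gamma\frac{\langle y-x,n_y\rangle}{|x-y|^2}f(y)\,d\sigma(y),\qquad x\in\Gamma .\tag{1}$$

On the unit circle we can compute everything. There $n_y=y$, so $\langle y-x,n_y\rangle=1-\langle x,y\rangle$, while $|x-y|^2=2-2\langle x,y\rangle$. The kernel is the constant $\frac1{4\pi}$, and $Kf$ is half the mean of $f$. The eigenvalues are $\frac12$ (constants) and $0$ (functions of mean zero).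

Next take an ellipse. We need the classical description of $K$ by a transmission problem. Let $v$ be the double layer potential of $f$, that is, the integral in (1) for $x\notin\Gamma$. Then $v$ is harmonic off $\Gamma$ and tends to $0$ at infinity, its traces from inside and outside are $(K+\frac12)f$ and $(K-\frac12)f$, and its normal derivative is the same from both sides. In words: $v$ jumps by $f$, its flux does not jump, and $Kf$ is the average of the two traces. A function with this jump, this flux condition and decay at infinity is unique, since the difference of two of them is harmonic across $\Gamma$ and vanishes at infinity.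

Use elliptic coordinates $x+iy=\cosh(\mu+i\varphi)$, so that $\Gamma=\{\mu=\mu_0\}$ has semi-axes $\cosh\mu_0$ and $\sinh\mu_0$. For $f=\cos k\varphi$, $k\ge1$, try
$$v=A\cosh k\mu\,\cos k\varphi\ \text{ inside},\qquad v=Be^{-k\mu}\cos k\varphi\ \text{ outside}.$$
The first function is the real part of $\cosh k\zeta$, $\zeta=\mu+i\varphi$, which is a polynomial in $\cosh\zeta$; so it is harmonic in all of $\Omega_i$. Equal flux means $A\sinh k\mu_0=-Be^{-k\mu_0}$. The jump condition is $A\cosh k\mu_0-Be^{-k\mu_0}=1$, hence $A(\cosh k\mu_0+\sinh k\mu_0)=1$ and $A=e^{-k\mu_0}$. The average of the traces is $\frac12A(\cosh k\mu_0-\sinh k\mu_0)\cos k\varphi$, that is,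
$$K\cos k\varphi=\tfrac12e^{-2k\mu_0}\cos k\varphi .$$
The same computation with $A\sinh k\mu\sin k\varphi$ inside and $Be^{-k\mu}\sin k\varphi$ outside gives $K\sin k\varphi=-\frac12e^{-2k\mu_0}\sin k\varphi$. Together with $K1=\frac12$ this diagonalizes $K$ in a Fourier basis. The ellipse has infinitely many eigenvalues, they come in pairs $\pm\lambda$ (except $\frac12$), and they accumulate at $0$.

Now put corners on the curve. Let $\Gamma$ be piecewise $C^3$ with finitely many corners (at least one), where at the $j$-th corner two $C^3$ arcs meet at an interior angle $\alpha_j\ne\pi$, $0<\alpha_j<2\pi$. Consider $K$ on $H^{1/2}(\Gamma)$, the space of traces on $\Gamma$ of functions in $H^1(\Omega_i)$. The essential spectrum $\sigma_{ess}$ is the set of $\lambda$ for which $K-\lambda$ is not Fredholm. By Perfekt–Putinar (Arch. Ration. Mech. Anal. 223 (2017)),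
$$\sigma_{ess}(K)=[-c,c],\qquad c=\tfrac12\max_j\Big|1-\frac{\alpha_j}\pi\Big|>0 .\tag{2}$$
So a neighborhood of $0$, exactly where the ellipse keeps its infinitely many eigenvalues, is now filled with essential spectrum. An eigenvalue there must be embedded. How many survive? The following conjecture comes from Karl-Mikael Perfekt, "Plasmonic eigenvalue problem for corners: limiting absorption principle and absolute continuity in the essential spectrum", arXiv:1911.12294 (2019); eigenvalues embedded in the essential spectrum are counted.

**Conjecture.** Let $\Gamma$ be a piecewise $C^3$ Jordan curve with finitely many corners, whose angles lie strictly between $0$ and $\pi$. Then $K\colon H^{1/2}(\Gamma)\to H^{1/2}(\Gamma)$ has finitely many eigenvalues.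

We prove that the conjecture is false, already for a convex curve with one corner of any prescribed angle.

## 2. Star-shaped curves with dihedral symmetry, and two theorems

Fix $n\ge1$. Let $G=D_n$ be the dihedral group of order $2n$ generated by the reflections in the lines through $0$ with directions $\pi j/n$, called the *mirrors*. Let $S=\{0<\arg z<\pi/n\}$. For $n=1$, $G=\{1,z\mapsto\bar z\}$ and $S$ is the upper half-plane. Fix $\alpha\in(0,\pi)$ and $\beta\in(0,\pi]$.

**Definition.** For $3\le k\le\infty$, $\mathcal R^k$ is the set of even, $2\pi/n$-periodic continuous $\rho:\mathbb R\to\mathbb R$ with $\rho|_{[0,\pi/n]}\in C^k$,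
$$\rho'(0+)=-\cot(\alpha/2),\qquad\rho'(\tfrac\pi n-)=\cot(\beta/2),$$
and, if $\beta=\pi$, also $\rho\in C^k(0,2\pi/n)$. We put $\Gamma_\rho=\{e^{\rho(\theta)+i\theta}\}$.

The curve $\Gamma_\rho$ is $G$-invariant and bounds a domain star-shaped about $0$. To read off the angle at $\theta=0$, use the conformal coordinate $\log z$. There the upper arc has tangent $(\rho'(0+),1)$, and the mirror points into the domain in the direction $(-1,0)$. The angle $\omega$ between these vectors satisfies $\cot\omega=-\rho'(0+)=\cot(\alpha/2)$. So the interior half-angle is $\alpha/2$. The same holds with $\beta$ at $\pi/n$. Thus $\Gamma_\rho$ is piecewise $C^k$ with $n$ corners of angle $\alpha$, plus $n$ corners of angle $\beta$ if $\beta<\pi$, and no others, and every corner lies on a mirror.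

*Example.* For $n=1$, $\beta=\pi$, the function $\rho(\theta)=\frac{\cot(\alpha/2)}{2\pi}(\theta-\pi)^2$ on $[0,2\pi]$, extended periodically, lies in $\mathcal R^\infty$. Indeed it is even about $\pi$, and $\rho'(0+)=-\cot(\alpha/2)$, $\rho'(\pi)=0$. The curve $\Gamma_\rho$ has one corner.

A function in $\mathcal R^k$ is determined by its restriction to $[0,\pi/n]$, and the conditions are closed, so $\mathcal R^k$ is a closed subset of $C^k([0,\pi/n])$. With the metric of that space it is a complete metric space.

**Theorem 1.** For all $n\ge1$, $\alpha\in(0,\pi)$, $\beta\in(0,\pi]$ there is $\rho\in\mathcal R^\infty$ such that $K$ on $H^{1/2}(\Gamma_\rho)$ has infinitely many distinct positive eigenvalues $\lambda_j\downarrow0$. If $n(\pi-\alpha)+n(\pi-\beta)<2\pi$, $\Gamma_\rho$ can be chosen convex. In particular ($n=1$, $\beta=\pi$): for every $\alpha\in(0,\pi)$ there is a convex Jordan curve, $C^\infty$ except for one corner of angle $\alpha$, for which $K$ has infinitely many eigenvalues.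

**Theorem 2.** Fix $n,\alpha,\beta$ and $3\le k\le\infty$.

1. The set of $\rho\in\mathcal R^k$ for which $K$ has infinitely many positive eigenvalues contains a dense $G_\delta$ set.
2. The set of such $\rho$ that are moreover real-analytic on $[0,\pi/n]$ (and across $\pi/n$ if $\beta=\pi$) is dense in $\mathcal R^k$. So the conjecture fails for real-analytic arcs.
3. In all these examples, and those of Theorem 1, $K$ also has infinitely many negative eigenvalues, and infinitely many eigenvalues are embedded in the essential spectrum.
4. Everything holds with all angles $\alpha,\beta$ replaced by $2\pi-\alpha,2\pi-\beta$ (reentrant corners), by $\rho\mapsto-\rho$.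

In item 3, "these examples" are the curves that the proof exhibits: those in the dense $G_\delta$ set $\bigcap_N\mathcal O_N$ of Section 8, which contains the analytic ones. Item 4 concerns the statements about eigenvalues; the sentences on convexity have no reentrant counterpart. All examples have dihedral symmetry with every corner on a mirror, and all corners on the same side of $\pi$. Nothing is claimed about curves without such symmetry, about straight polygons, or about curves mixing convex and reentrant corners.

## 3. $K$ as a comparison of two Dirichlet energies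

Let $\Gamma=\Gamma_\rho$. The domains $\Omega_i,\Omega_e$ are Lipschitz. Functions are complex valued. For $f\in H^{1/2}(\Gamma)$ let
$$D_i(f)=\min\int_{\Omega_i}|\nabla u|^2,\qquad D_e(f)=\min\int_{\Omega_e}|\nabla u|^2$$
over $u\in H^1(\Omega_i)$, respectively over $u\in H^1_{loc}(\overline{\Omega_e})$ with $\nabla u\in L^2$, having trace $f$. The minimizers are the unique harmonic extensions of finite energy. We use the same letters for the sesquilinear forms. Since a minimizer is orthogonal, in the Dirichlet form, to all admissible functions of zero trace, we have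
$$D_i(f,g)=\int_{\Omega_i}\nabla u_f\cdot\nabla\overline w\quad\text{for every }w\in H^1(\Omega_i)\text{ with trace }g,\tag{3}$$
where $u_f$ is the harmonic extension of $f$, and likewise for $D_e$. Put $E=D_i+D_e$.

The exterior problem is an interior problem in disguise. The inversion $\iota(z)=1/\bar z$ preserves Dirichlet integrals and maps $\Omega_e\cup\{\infty\}$ onto the interior of $\Gamma_{-\rho}$. A single point is removable for functions with square integrable gradient. Identifying functions on $\Gamma_{\pm\rho}$ with functions of $\theta$, we get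
$$D_e^{\rho}(f)=D_i^{-\rho}(f),\qquad D_i^{\rho}(f)=D_e^{-\rho}(f).\tag{4}$$
In particular the minimizer for $D_e$ exists, and it is bounded near $\infty$ and has a limit there.

**Lemma 1.** For $f,g\in H^{1/2}(\Gamma)$,
$$E(Kf,g)=\tfrac12\big(D_e(f,g)-D_i(f,g)\big).\tag{5}$$

*Proof.* The kernel in (1) is $\partial_{n_y}\frac1{2\pi}\log|x-y|$. Let $v$ be the double layer potential of $f$. By the standard results on Lipschitz domains (Verchota, J. Funct. Anal. 59 (1984); Costabel, SIAM J. Math. Anal. 19 (1988)), $v$ is harmonic off $\Gamma$ with locally finite energy, its interior and exterior traces are $(K+\frac12)f$ and $(K-\frac12)f$, and $\partial_nv\in H^{-1/2}(\Gamma)$ is the same from both sides. Also $\nabla v=O(|x|^{-2})$ at infinity. So $v$ is on each side the harmonic extension of finite energy of its trace. Let $g_i,g_e$ be the harmonic extensions of $g$. Green's formula gives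
$$D_i\big((K+\tfrac12)f,g\big)=\langle\partial_nv,\bar g\rangle=-D_e\big((K-\tfrac12)f,g\big).$$
The term at infinity in the exterior formula vanishes: on a circle of radius $r$ it is at most $2\pi r\cdot O(r^{-2})\cdot\sup|g_e|$. Rearranging gives (5). $\square$

Check on the ellipse: for $\cos k\varphi$ the energies are $D_i=\pi k\tanh k\mu_0$ and $D_e=\pi k$, and $\frac12\frac{1-\tanh k\mu_0}{1+\tanh k\mu_0}=\frac12e^{-2k\mu_0}$, as found by hand.

**Definition.** $X=\{f\in H^{1/2}(\Gamma):f\circ R=-f\text{ for every reflection }R\in G\}$, the space of *odd* functions. For $n=1$ this is just $f(\bar z)=-f(z)$.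

The kernel of $K$ is invariant under isometries preserving $\Gamma$, so $KX\subset X$. By uniqueness, the harmonic extensions of an odd $f$ are odd. Hence they vanish on the mirrors, and the interior one has mean zero on $\Omega_i$. By the trace theorem and Poincaré's inequality, $\|f\|_{H^{1/2}}^2\le C\|u\|^2_{H^1(\Omega_i)}\le C'D_i(f)$ for $f\in X$. Conversely $D_i(f)$ and, by (4), $D_e(f)$ are bounded by $C\|f\|^2_{H^{1/2}}$. So $(X,E)$ is a Hilbert space with a norm equivalent to that of $H^{1/2}$. By (5), $K_X:=K|_X$ is bounded and self-adjoint on it. Eigenvalues of $K_X$ are eigenvalues of $K$.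

## 4. Positive directions, and what a wedge does to them

Formula (5) suggests a plan: exhibit many functions with $D_e>D_i$, and conclude by the variational principle that $K$ has many positive eigenvalues. On the full space this cannot work. Modulo constants, $K$ is self-adjoint for $E$. If $D_e-D_i$ is positive on subspaces of arbitrarily large dimension, then all we learn is that the spectral projection of $K$ for $(0,\infty)$ has infinite rank. By (2) this is true for *every* curve with a corner, because $(0,c]$ consists of essential spectrum. The corner itself supplies the positive directions, and they say nothing about eigenvalues.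

To see which functions are responsible, compute on an infinite wedge of opening $\alpha<\pi$, symmetric about its axis. In coordinates $t=\log r$ and $\theta$, half of the wedge is the strip $\mathbb R\times(0,\alpha/2)$, and half of its complement is a strip of width $\pi-\alpha/2$. The Dirichlet integral is $\int(|u_t|^2+|u_\theta|^2)\,dt\,d\theta$. Consider a function given by $g(t)$ on the edge, with $g\in C_c^\infty(\mathbb R)$, extended oddly. Its least energy in a strip of width $b$, with value $0$ on the axis, is attained by $\hat u(\xi,\theta)=\hat g(\xi)\sinh(\xi\theta)/\sinh(\xi b)$ and equals $\frac1{2\pi}\int\xi\coth(\xi b)|\hat g|^2d\xi$. For even functions the condition on the axis is Neumann and $\coth$ becomes $\tanh$. With $a=\xi\alpha/2$ and $b=\xi(\pi-\alpha/2)$, so that $a+b=\pi\xi$ and $b-a=\xi(\pi-\alpha)$, the ratio $\frac12(D_e-D_i)/(D_e+D_i)$ at frequency $\xi$ is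
$$\text{odd: }\ \frac12\,\frac{\coth b-\coth a}{\coth b+\coth a}=-\frac12\,\frac{\sinh\xi(\pi-\alpha)}{\sinh\pi\xi},\qquad\text{even: }\ +\frac12\,\frac{\sinh\xi(\pi-\alpha)}{\sinh\pi\xi}.$$
As $\xi$ runs over $(0,\infty)$, $\frac12\sinh\xi(\pi-\alpha)/\sinh\pi\xi$ runs over $(0,\frac12(1-\frac\alpha\pi))$. So for the wedge the odd functions carry the negative half of the interval and the even functions the positive half. This suggests working with odd functions only and counting positive directions there. Two facts make it precise.

**Proposition A.** For $\rho\in\mathcal R^3$: $\sigma_{ess}(K_X)\subset(-\infty,0]$.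

**Proposition B.** Let $\rho\in\mathcal R^3$. If $D_e-D_i$ is positive definite on subspaces of $X$ of arbitrarily large finite dimension, then $K_X$ has infinitely many distinct positive eigenvalues, forming a sequence $\lambda_j\downarrow0$.

*Proof of Proposition B from Proposition A.* Let $P$ be the spectral projection of $K_X$ for $(0,\infty)$. Suppose $\operatorname{rank}P=d<\infty$. A $(d+1)$-dimensional subspace on which $D_e-D_i>0$ contains some $f\ne0$ with $Pf=0$. Then $0\ge E(Kf,f)=\frac12(D_e-D_i)(f)>0$, a contradiction. So $\operatorname{rank}P=\infty$. By Proposition A, for each $\varepsilon>0$ the spectrum in $[\varepsilon,\infty)$ consists of finitely many eigenvalues of finite multiplicity. Hence the positive spectrum is a set of eigenvalues of finite multiplicity that can accumulate only at $0$. Since the total multiplicity is infinite, there are infinitely many distinct ones. $\square$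

## 5. Odd functions have no essential spectrum in $(0,\infty)$

This section proves Proposition A. The plan: near a corner, an explicit reflection of the interior extension shows $D_e\le(1+\varepsilon)D_i$; away from the corners $K$ is compact; a Weyl sequence for $\lambda>0$ is then impossible.

**Local coordinates.** Let $z_0=e^{\rho(0)}$ and, if $\beta<\pi$, $z_1=e^{\rho(\pi/n)+i\pi/n}$. Near $z_0$ use polar coordinates $(r,\theta)$ centered at $z_0$, with $\theta$ measured from the direction pointing along the mirror into $\Omega_i$, and oriented so that $S$ is $0<\theta<\pi$ near $z_0$. Parametrize the arc of $\Gamma$ in $S$ by arc length $s$ from $z_0$. In these coordinates it is $z(s)=se^{i\alpha/2}(1+O(s))$ with $z'(s)=e^{i\alpha/2}+O(s)$. Therefore $dr/ds=1+O(s)$, and $z'/z=\frac1s(1+O(s))$ gives $d\theta/ds=\operatorname{Im}(z'/z)=O(1)$. So for small $r_0$ the arc is a graph $\theta=\vartheta(r)$ and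
$$\Omega_i\cap S=\{0<\theta<\vartheta(r)\},\quad\Omega_e\cap S=\{\vartheta(r)<\theta<\pi\}\quad(0<r<r_0),\qquad\vartheta(r)\to\tfrac\alpha2,\quad r\vartheta'(r)\to0 .\tag{6}$$
The same holds at $z_1$ with $\beta$. Take $r_0$ so small that the discs of radius $r_0$ about the points of the orbits $Gz_0,Gz_1$ are disjoint, and each meets no mirror other than the one through its center.

With $t=\log r$, the Dirichlet integral is $\int(u_t^2+u_\theta^2)\,dt\,d\theta$; here and below $u_t^2$ stands for $|u_t|^2$, and so on. An odd harmonic $u$ in $\Omega_i$ vanishes at $\theta=0$, one in $\Omega_e$ vanishes at $\theta=\pi$, and a function vanishing at one end of an interval of length $b$ satisfies $\int|u|^2\le b^2\int|u_\theta|^2$. Hence for each $r<r_0$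
$$\int u^2\,d\theta\le\pi^2\int u_\theta^2\,d\theta\quad\text{over }(0,\vartheta(r)),\ \text{respectively over }(\vartheta(r),\pi).\tag{7}$$

**Lemma 2.** For every $\varepsilon>0$ there is $\delta\in(0,r_0)$ such that every $f\in X$ supported within distance $\delta$ of the corners satisfies $D_e(f)\le(1+\varepsilon)D_i(f)$.

*Proof.* Let $u$ be the interior harmonic extension of $f$. We construct an exterior competitor in $S$ near $z_0$ (and in the same way near $z_1$) and extend it oddly.

**Step 1: cut off $u$ at small cost.** Let $\varepsilon_1\in(0,1)$. By (6) and since the angles at the corners are $<\pi$, there is $\delta'<r_0$ with $2\vartheta(r)<\pi$ and $|\vartheta_t|=|r\vartheta'|\le\varepsilon_1$ for $r<\delta'$. For $\delta<\delta'$ let $\eta=1$ for $r\le\delta$, $\eta=0$ for $r\ge\delta'$, $\eta=\log(\delta'/r)/\log(\delta'/\delta)$ in between, and $U=\eta u$. Since $|\eta_t|\le1/\log(\delta'/\delta)$ and $|a+b|^2\le(1+\varepsilon_1)|a|^2+(1+\varepsilon_1^{-1})|b|^2$, (7) gives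
$$\int|\nabla U|^2\le\Big[(1+\varepsilon_1)+(1+\varepsilon_1^{-1})\frac{\pi^2}{\log^2(\delta'/\delta)}\Big]\int|\nabla u|^2,$$
with integrals over the part $r<\delta'$ of $\Omega_i\cap S$.

**Step 2: reflect $U$ across the arc.** Put $v(t,\theta)=U(t,2\vartheta-\theta)$ for $\vartheta<\theta<2\vartheta$, $r<\delta'$, and $v=0$ elsewhere in $\Omega_e\cap S$. There is room because $2\vartheta<\pi$. No jump appears at $\theta=2\vartheta$, since $U=0$ at $\theta=0$, or at $r=\delta'$. So $v$ has locally a square integrable gradient. It vanishes near the mirrors away from the corner points, so its odd extension again has no jumps; it is in $L^2$ near the corners by (7). Its trace on $\Gamma\cap S$ is $\eta f=f$. So the odd extension is admissible for $D_e(f)$.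

**Step 3: estimate the energy.** We have $v_\theta=-U_\theta$ and $v_t=U_t+2\vartheta_tU_\theta$ at the reflected point, and the change of variables has Jacobian of modulus $1$. So
$$\int|\nabla v|^2\le\int(1+\varepsilon_1)U_t^2+\big(1+4(1+\varepsilon_1^{-1})\varepsilon_1^2\big)U_\theta^2\le(1+8\varepsilon_1)\int|\nabla U|^2,$$
because $4(1+\varepsilon_1^{-1})\varepsilon_1^2=4(\varepsilon_1^2+\varepsilon_1)\le8\varepsilon_1$. Sum over the images of $S$ and over the corner types, choose $\varepsilon_1$ small and then $\delta/\delta'$ small. $\square$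

**Lemma 3.** Let $\chi_\delta=1$ for $r\le\delta/2$, $\chi_\delta=2-2r/\delta$ for $\delta/2\le r\le\delta$, and $\chi_\delta=0$ otherwise, where $r$ is the distance to the nearest corner and $\delta<r_0$. Then $E(\chi_\delta f,\chi_\delta f)\le C_0E(f,f)$ for $f\in X$, with $C_0=2+8\pi^2$ independent of $\delta$.

*Proof.* If $u$ is the interior or exterior harmonic extension of $f$, then $\chi_\delta u$ extends $\chi_\delta f$. Since $|r\partial_r\chi_\delta|\le2$,
$$\int|\nabla(\chi_\delta u)|^2\le2\int|\nabla u|^2+2\int_{\delta/2<r<\delta}4u^2\,dt\,d\theta\le(2+8\pi^2)\int|\nabla u|^2$$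
by (7). Add the two cases. $\square$

**Lemma 4.** $K(1-\chi_\delta)$ is compact on $X$.

*Proof.* Let $k(x,y)$ be the kernel of $K$. We claim that for $y\in\operatorname{supp}(1-\chi_\delta)$ the function $k(\cdot,y)$ is bounded and Lipschitz on $\Gamma$, uniformly in $y$. Such $y$ have distance at least $\delta/2$ from the corners. Let $d>0$ be small. On $\{|x-y|\ge d/2\}$ the claim is clear from the formula. If $|x-y|<d$, both points lie on a common $C^3$ arc with arc length parametrization $z$. Write $x=z(s)$, $y=z(t)$. Taylor's formula at $t$ and $z'(t)\perp n(t)$ give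
$$\frac{\langle z(t)-z(s),n(t)\rangle}{(s-t)^2}=-\int_0^1(1-\tau)\langle z''(t+\tau(s-t)),n(t)\rangle\,d\tau,\qquad\frac{|z(s)-z(t)|^2}{(s-t)^2}=\Big|\int_0^1z'(t+\tau(s-t))\,d\tau\Big|^2 .$$
Both are $C^1$ in $s$ with bounds uniform in $t$, because $z\in C^3$, and the second is bounded below. So their quotient, which is $2\pi k(x,y)$, is Lipschitz in $s$. Boundedness and the uniform Lipschitz bound at scale $d/2$ prove the claim.

Hence $K(1-\chi_\delta)$ maps $L^2(\Gamma)$ boundedly into $\mathrm{Lip}(\Gamma)\subset H^1(\Gamma)\subset H^{1/2}(\Gamma)$, and $H^{1/2}\hookrightarrow L^2$ is compact. As $\chi_\delta$ is $G$-invariant, $X$ is preserved. $\square$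

*Proof of Proposition A.* Suppose $0<\lambda\in\sigma_{ess}(K_X)$. Since $K_X$ is self-adjoint there is a Weyl sequence: $E(f_m,f_m)=1$, $f_m\rightharpoonup0$ in $X$, $(K-\lambda)f_m\to0$. Let $\varepsilon>0$, take $\delta$ from Lemma 2, and let $\chi=\chi_\delta$. Splitting $f_m=\chi f_m+(1-\chi)f_m$ first in the left slot, then in the right slot, and using self-adjointness,
$$E(Kf_m,f_m)=E(K\chi f_m,\chi f_m)+E\big(\chi f_m,K(1-\chi)f_m\big)+E\big(K(1-\chi)f_m,f_m\big).$$
By Lemma 4, $K(1-\chi)f_m\to0$ in norm, and $\chi f_m$ is bounded by Lemma 3. So the last two terms tend to $0$. By (5) and Lemmas 2 and 3,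
$$E(K\chi f_m,\chi f_m)=\tfrac12(D_e-D_i)(\chi f_m)\le\tfrac\varepsilon2E(\chi f_m,\chi f_m)\le\tfrac{\varepsilon C_0}2 .$$
The left side $E(Kf_m,f_m)$ tends to $\lambda$. So $\lambda\le\varepsilon C_0/2$ for every $\varepsilon>0$, a contradiction. $\square$

## 6. A circular arc and domain monotonicity: proof of Theorem 1

By Proposition B we need an infinite-dimensional space of odd functions with $D_e>D_i$. Lemma 2 warns that functions concentrated near the corners will not give it. So support the functions away from the corners. By (4), $D_e(f)$ is the interior energy for the mirrored curve $\Gamma_{-\rho}$. If $\rho\ge0$, the interior of $\Gamma_{-\rho}$ is a *smaller* domain than the interior of $\Gamma_\rho$. If moreover $f$ lives where $\rho=0$, it lives on the common boundary of the two domains. On the larger domain there are more competitors, so $D_i(f)\le D_e(f)$.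

**Step 1: construct the curve.** Choose $0<\theta_1<\theta_2\le\pi/n$, with $\theta_2=\pi/n$ if $\beta=\pi$ and $\theta_2<\pi/n$ otherwise. Let $\psi_1:[0,\infty)\to[0,\pi/2)$ be $C^\infty$ and nonincreasing, with $\psi_1(0)=\frac{\pi-\alpha}2$ and $\psi_1=0$ on $[\theta_1,\infty)$. If $\beta<\pi$, let $\psi_2$ be similar with $\psi_2(0)=\frac{\pi-\beta}2$ and $\psi_2=0$ on $[\frac\pi n-\theta_2,\infty)$. If $\beta=\pi$, let $\psi_2=0$. Define $\rho$ on $[0,\pi/n]$ by
$$\rho'(\theta)=-\tan\psi_1(\theta)+\tan\psi_2(\tfrac\pi n-\theta),\qquad\rho=0\text{ on }[\theta_1,\theta_2],$$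
and extend it evenly and periodically. On $[\theta_1,\theta_2]$ both terms of $\rho'$ vanish, so the definition is consistent. At the ends, $\rho'(0+)=-\tan\frac{\pi-\alpha}2=-\cot\frac\alpha2$ and $\rho'(\frac\pi n-)=\tan\frac{\pi-\beta}2=\cot\frac\beta2$. If $\beta=\pi$, $\rho$ vanishes near $\pi/n$ on the left, hence by symmetry on both sides, so it is smooth there. Thus $\rho\in\mathcal R^\infty$. It decreases to $0$ on $[0,\theta_1]$ and increases from $0$ on $[\theta_2,\pi/n]$. So $\rho\ge0$ and $\rho(0)>0$, and $\rho=0$ on $J:=(\theta_1,\theta_2)$. The curve encloses the open unit disc and contains the arc $\{e^{i\theta}:\theta\in J\}$.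

**Step 2: make it convex when $n(\pi-\alpha)+n(\pi-\beta)<2\pi$.** The inequality says $\frac{\pi-\alpha}2+\frac{\pi-\beta}2<\frac\pi n$. So we can choose $\theta_1<\theta_2$ with $\theta_1>\frac{\pi-\alpha}2$ and, if $\beta<\pi$, $\frac\pi n-\theta_2>\frac{\pi-\beta}2$. Then there is a $\psi_1$ as above with $-\psi_1'\le1$. To obtain it, take a smooth $\kappa_0:[0,\infty)\to[0,1]$ vanishing on $[\theta_1,\infty)$ with $\int\kappa_0>\frac{\pi-\alpha}2$, scale it down to have integral exactly $\frac{\pi-\alpha}2$, and let this be $-\psi_1'$. Choose $\psi_2$ in the same way.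

Parametrize $z(\theta)=e^{\rho(\theta)+i\theta}$. The tangent angle is $\Theta=\theta+\arg(\rho'+i)$, with $\Theta'=1-\rho''/(1+\rho'^2)$. Where $\rho'=-\tan\psi_1$ we have $\rho''/(1+\rho'^2)=-\psi_1'\le1$. Where $\rho'=\tan\psi_2(\frac\pi n-\theta)$ the quotient is $-\psi_2'\le1$. So $\Theta$ is nondecreasing on arcs. By reflection symmetry, which also reverses the direction of travel, the same holds on the reflected arcs. At a corner of angle $\alpha$, $\arg(\rho'+i)$ jumps from $\alpha/2$ to $\pi-\alpha/2$, by $\pi-\alpha>0$, and likewise with $\beta$. Since $\arg(\rho'+i)$ is periodic, $\Theta$ increases by exactly $2\pi$ along the curve.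

Let $\Theta_0$ be the tangent angle (a one-sided one at corners) at a point $z(\theta_0)$, and let $\nu=ie^{i\Theta_0}$. Going once around from $z(\theta_0)$, the derivative of $\langle z-z(\theta_0),\nu\rangle$ is $|z'|\sin(\Theta-\Theta_0)$. It is $\ge0$ as long as $\Theta-\Theta_0\le\pi$, and $\le0$ afterwards, and the total change is $0$. So $\langle z-z(\theta_0),\nu\rangle\ge0$ on all of $\Gamma$, hence on $\overline{\Omega_i}$. Let $C$ be the intersection of all these closed half-planes. Then $\overline{\Omega_i}\subset C$. If $q\in C\setminus\overline{\Omega_i}$, the segment from $0$ to $q$ crosses $\Gamma$ at a point $z(\theta_0)$. The tangent direction $(\rho'+i)e^{i\theta_0}$ is not radial, so $0$ lies strictly inside the half-plane belonging to $z(\theta_0)$, and $q$ lies strictly outside it, a contradiction. So $\overline{\Omega_i}=C$ is convex. For $n=1$, $\beta=\pi$ the condition reads $\pi-\alpha<2\pi$ and always holds.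

**Step 3: positivity of $D_e-D_i$.** Let $Y\subset X$ be the infinite-dimensional space of odd $f$ whose restriction to $\Gamma\cap S$ is $C_c^\infty$ on the arc $\{e^{i\theta}:\theta\in J\}$. We claim
$$D_i(f)<D_e(f)\qquad\text{for }0\ne f\in Y.\tag{8}$$

Let $u$ be the exterior harmonic extension of $f$ and
$$V=\{re^{i\theta}:r<e^{-\rho(\theta)}\}=\iota(\Omega_e\cup\{\infty\})\subset\Omega_i,$$
the inclusion because $\rho\ge0$. Put $v=u\circ\iota$ on $V$ and $v=0$ on $\Omega_i\setminus V$. To see that $v$ is an admissible interior extension, write $f(\theta)$ for $f(e^{\rho(\theta)+i\theta})$ and let $F(re^{i\theta})=\eta(r)f(\theta)$, with $\eta$ a smooth cutoff supported near $r=1$, $\eta(1)=1$. Then $F$ is Lipschitz. Since $f(\theta)\ne0$ only where $\rho(\theta)=0$, $F$ has trace $f(\theta)$ both on $\Gamma$ and on $\partial V$. The trace of $v|_V$ at $e^{-\rho(\theta)+i\theta}$ is also $f(\theta)$. A point $re^{i\theta}\in\Omega_i\setminus V$ satisfies $e^{-\rho(\theta)}\le r<e^{\rho(\theta)}$, so $\rho(\theta)>0$ and $f(\theta)=0$. Thus $F$ vanishes on $\Omega_i\setminus V$. So $v-F$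 is the extension by zero of a function in $H^1_0(V)$, which lies in $H_0^1(\Omega_i)$. Therefore $v\in H^1(\Omega_i)$ has trace $f$ on $\Gamma$, and
$$D_i(f)\le\int_{\Omega_i}|\nabla v|^2=\int_V|\nabla(u\circ\iota)|^2=D_e(f).$$
If equality held, $v$ would be the harmonic minimizer. But $v$ vanishes on the open set $\Omega_i\setminus\overline V$, which is nonempty since $\rho(0)>0$. By unique continuation $v\equiv0$ and $f=0$. This proves (8).

**Step 4: conclusion.** By (8) and Proposition B, $K_X$ has infinitely many distinct positive eigenvalues $\lambda_j\downarrow0$, and these are eigenvalues of $K$. This proves Theorem 1, and the conjecture is disproved. $\blacksquare$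

## 7. The symmetry $\lambda\mapsto-\lambda$, embedded eigenvalues, reentrant corners

We now prove items 3 and 4 of Theorem 2, for any $\rho$ such that $K_X$ has infinitely many positive eigenvalues $\lambda_j\to0$. The ellipse showed eigenvalues in pairs $\pm\lambda$, with $\cos$ exchanged for $\sin$. In general the exchange is made by harmonic conjugates.

**Step 1: a form that sees only traces.** For $v,G\in H^1(\Omega_i)$ with traces $\phi,g$, put
$$\omega(\phi,g)=\int_{\Omega_i}(G_xv_y-G_yv_x)\,dx\,dy .$$
This depends only on the traces: if $G\in C_c^\infty(\Omega_i)$ the integral is $0$ because $v_{xy}=v_{yx}$ as distributions, so it is $0$ for $G\in H^1_0$ by density, and the expression is antisymmetric in $(v,G)$. Next, for $v,G\in H^1(\mathbb R^2)$ of bounded support the same integral over $\mathbb R^2$ is $0$, by density of $C_c^\infty(\mathbb R^2)$. Gluing interior and exterior extensions with equal traces, we see that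
$$\int_{\Omega_e}(G_xv_y-G_yv_x)\,dx\,dy=-\omega(\phi,g)\tag{9}$$
whenever $v\in H^1_{loc}(\overline{\Omega_e})$, and $G\in H^1(\Omega_e)$ has bounded support ($v$ may be cut off outside $\operatorname{supp}G$). Finally, if $g$ is Lipschitz,
$$\omega(\phi,g)=-\int_\Gamma\phi\,\partial_\tau g\,d\sigma,\tag{10}$$
with $\tau$ the counterclockwise tangent. To see this, extend $g$ to a Lipschitz function $G$. For $v\in C^\infty(\overline{\Omega_i})$ the integrand is $\partial_x(Gv_y)-\partial_y(Gv_x)$, and the divergence theorem gives $\int_\Gamma G\,\partial_\tau v\,d\sigma=-\int_\Gamma v\,\partial_\tau G\,d\sigma$. Both sides of (10) are continuous in $v\in H^1(\Omega_i)$, and $C^\infty(\overline{\Omega_i})$ is dense.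

*Consequence.* If $\omega(\phi,g)=0$ for all $g\in H^{1/2}(\Gamma)$, then $\phi$ is constant. Indeed every bounded function of integral $0$ on $\Gamma$ is $\partial_\tau g$ for some Lipschitz $g$, so by (10) $\phi$ is orthogonal to all of them.

**Step 2: conjugates and energies.** Let $Kf=\lambda f$, $0\ne f\in X$, with harmonic extensions $u_i,u_e$. Let $v_i,v_e$ be harmonic conjugates, meaning $u_x=v_y$, $u_y=-v_x$ (for real and imaginary parts separately). They are single-valued: $\Omega_i$ is simply connected, and $u_e\circ\iota$ is harmonic on the simply connected interior of $\Gamma_{-\rho}$, where it has a conjugate, which is carried back by $\iota$ with a change of sign. They have finite energy, so they are the harmonic extensions of their traces, also denoted $v_i,v_e$. Since $\nabla u\cdot\nabla\overline G=\overline G_xv_y-\overline G_yv_x$ and $\nabla v\cdot\nabla\overline G=-(\overline G_xu_y-\overline G_yu_x)$, (3) and (9), applied with $G$ of bounded support and trace $g$, give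
$$D_i(f,g)=\omega(v_i,\bar g),\quad D_i(v_i,g)=-\omega(f,\bar g),\quad D_e(f,g)=-\omega(v_e,\bar g),\quad D_e(v_e,g)=\omega(f,\bar g).\tag{11}$$

**Step 3: from $\lambda$ to $-\lambda$.** Neither $D_i(f)$ nor $D_e(f)$ vanishes, so (5) with $g=f$ gives $|\lambda|<\frac12$. For all $g\in H^{1/2}(\Gamma)$, (5) says
$$(\lambda+\tfrac12)D_i(f,g)+(\lambda-\tfrac12)D_e(f,g)=0 .\tag{12}$$
By (11), $\omega\big((\lambda+\frac12)v_i-(\lambda-\frac12)v_e,\bar g\big)=0$ for all $g$. By Step 1 the first argument is a constant $\kappa_0$. Define
$$g_0:=(\lambda+\tfrac12)v_i=(\lambda-\tfrac12)v_e+\kappa_0\quad\text{on }\Gamma .$$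
By (11), $D_i(g_0,h)=-(\lambda+\frac12)\omega(f,\bar h)$ and $D_e(g_0,h)=(\lambda-\frac12)\omega(f,\bar h)$. Hence
$$(-\lambda+\tfrac12)D_i(g_0,h)+(-\lambda-\tfrac12)D_e(g_0,h)=(\lambda+\tfrac12)\big[(\lambda-\tfrac12)-(\lambda-\tfrac12)\big]\omega(f,\bar h)=0 .$$
That is, $\frac12(D_e-D_i)(g_0,h)=-\lambda E(g_0,h)$, so $E(Kg_0+\lambda g_0,h)=0$ for all $h$ by (5). Taking $h=Kg_0+\lambda g_0$, we find that $Kg_0+\lambda g_0$ is a constant $\kappa$. Since $K1=\frac12$ and $\lambda\ne-\frac12$, the function $g_0-\kappa/(\frac12+\lambda)$ is annihilated by $K+\lambda$. It is not constant: $u_i$ is not constant, so $v_i$ is not. Thus $-\lambda$ is an eigenvalue of $K$.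

**Step 4: item 3.** Infinitely many positive eigenvalues $\lambda_j$ of $K_X$ yield infinitely many negative ones $-\lambda_j$. By (2), $\sigma_{ess}(K)=[-c,c]$ with $c>0$. Since $\lambda_j\to0$, all but finitely many $\pm\lambda_j$ are embedded.

**Step 5: item 4.** The curve $\Gamma_{-\rho}$ has angles $2\pi-\alpha$, $2\pi-\beta$. By (4), passing from $\rho$ to $-\rho$ exchanges $D_i$ and $D_e$ and keeps $E$. So by (5) $K_{-\rho}|_X=-K_\rho|_X$, and $K_{-\rho}|_X$ has the eigenvalues $-\lambda_j$. Steps 2 and 3 made no use of the sign of $\lambda$ or of the size of the angles, so $K_{-\rho}$ also has the eigenvalues $\lambda_j$, and (2) holds with the same $c$. Since $\rho\mapsto-\rho$ is an isometry of $\mathcal R^k$ onto the corresponding class with reentrant angles, all statements carry over. $\blacksquare$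

## 8. Openness, and why analytic curves need something else

For $N\ge1$ let $\mathcal O_N\subset\mathcal R^k$ be the set of $\rho$ for which $D_e-D_i$ is positive definite on some $N$-dimensional subspace of $X$. Here functions on $\Gamma_\rho$ are regarded as functions of $\theta$; the space $X$ is then the same for all $\rho$, since $\Gamma_\rho$ is a bi-Lipschitz image of the circle.

**Lemma 5.** $\mathcal O_N$ is open in $\mathcal R^k$.

*Proof.* For $\rho_1,\rho_2\in\mathcal R^k$ put $\delta=\rho_2-\rho_1$, a Lipschitz function. The bi-Lipschitz map $z\mapsto ze^{\delta(\arg z)}$ takes $\Gamma_{\rho_1}$ to $\Gamma_{\rho_2}$, and the interiors and exteriors correspondingly. In coordinates $(x,\theta)=(\log|z|,\arg z)$, where Dirichlet integrals keep their form, it is $(x,\theta)\mapsto(x+\delta(\theta),\theta)$. It transports $u$ to $v(x,\theta)=u(x-\delta(\theta),\theta)$, with $v_x=u_x$, $v_\theta=u_\theta-\delta'u_x$. Hence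
$$|v_x|^2+|v_\theta|^2\le(1+\kappa)(|u_x|^2+|u_\theta|^2),\qquad\kappa=\|\delta'\|_\infty+\|\delta'\|_\infty^2 .$$
So $D^{\rho_2}_{i,e}\le(1+\kappa)D^{\rho_1}_{i,e}$, and the same with $\rho_1,\rho_2$ exchanged. If $\|\delta'\|_\infty\le\frac12$, then $\kappa\le\frac32\|\delta'\|_\infty\le\frac34$ and $\kappa(1+\kappa)\le4\|\delta'\|_\infty$, so $|D^{\rho_2}_{i,e}-D^{\rho_1}_{i,e}|\le4\|\delta'\|_\infty D^{\rho_1}_{i,e}$. On a finite-dimensional subspace where $D_e^{\rho_1}-D_i^{\rho_1}$ is positive definite it is at least $cE^{\rho_1}$ with some $c>0$. There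
$$D_e^{\rho_2}-D_i^{\rho_2}\ge(c-4\|\delta'\|_\infty)E^{\rho_1},$$
which is positive definite when $\|\delta'\|_\infty$ is small. $\square$

By Proposition B, $\rho\in\bigcap_N\mathcal O_N$ implies that $K_X$ has infinitely many positive eigenvalues tending to $0$. The set $\bigcap_N\mathcal O_N$ is a $G_\delta$ by Lemma 5. So items 1 and 2 of Theorem 2 follow once we show:

**Proposition C.** The functions in $\bigcap_N\mathcal O_N$ that are real-analytic on $[0,\pi/n]$ (and across $\pi/n$ if $\beta=\pi$) are dense in $\mathcal R^k$.

The method of Section 6 cannot give analytic examples. It needs $\rho=0$ on an interval, and an analytic $\rho$ on $[0,\pi/n]$ with this property vanishes identically, against $\rho'(0+)=-\cot(\alpha/2)\ne0$. Nor is approximation enough. If analytic $\rho_j$ converge to a curve of Section 6, then by Lemma 5 each $\mathcal O_N$ contains $\rho_j$ for $j\ge j(N)$; but $j(N)$ depends on $N$, and this leaves open that each single $\rho_j$ lies in only finitely many $\mathcal O_N$. For analytic arcs we need a reason why $D_e-D_i$ has infinitely many positive directions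 at once. It comes from the complex domain.

## 9. The form $D_e-D_i$ as a difference of two half-plane kernels

Let $\rho\in\mathcal R^k$ be real-analytic on $[0,\pi/n]$, and put $w(\theta)=\rho(\theta)+i\theta$. Then $\log z=w(\theta)$, $0<\theta<\pi/n$, parametrizes $\gamma:=\Gamma\cap S$, which is a regular analytic arc since $w'=\rho'+i\ne0$.

Let $\varphi_i,\varphi_e$ be conformal maps of the Jordan domains $\Omega_i\cap S$ and $\Omega_e\cap S$ (in the Riemann sphere) onto $\mathbb H=\{\operatorname{Im}>0\}$ with $\varphi_i(0)=\infty$, $\varphi_e(\infty)=\infty$. Note that $0$ and $\infty$ are boundary points of these domains. By Carathéodory's theorem the maps extend homeomorphically to the closures. By Schwarz reflection they extend conformally across the analytic arc $\gamma$, with nonvanishing derivative there. Put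
$$p_i(\theta)=\varphi_i(e^{w(\theta)}),\qquad p_e(\theta)=\varphi_e(e^{w(\theta)}),\qquad0<\theta<\pi/n .$$
These functions are real, real-analytic and injective, with nonvanishing derivatives.

**Lemma 6.** For real $f\in C_c^\infty(\gamma)$, extended oddly and written as a function of $\theta$,
$$D_e(f)-D_i(f)=\frac{2n}\pi\iint q(\theta,\theta')f(\theta)f(\theta')\,d\theta\,d\theta',\tag{13}$$
$$q(\theta,\theta')=\partial_\theta\partial_{\theta'}\log\left|\frac{p_i(\theta)-p_i(\theta')}{p_e(\theta)-p_e(\theta')}\right|=\frac{p_i'(\theta)p_i'(\theta')}{(p_i(\theta)-p_i(\theta'))^2}-\frac{p_e'(\theta)p_e'(\theta')}{(p_e(\theta)-p_e(\theta'))^2},\tag{14}$$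
and $q$ is real-analytic on $(0,\pi/n)^2$, including the diagonal.

*Proof.* **Step 1: the energy in a half-plane.** For real $F\in C_c^\infty(\mathbb R)$ let $U$ be its Poisson extension to $\mathbb H$ and $D_{\mathbb H}(F)=\int_{\mathbb H}|\nabla U|^2$. We show
$$D_{\mathbb H}(F)=-\frac1\pi\iint\log|s-s'|\,F'(s)F'(s')\,ds\,ds' .\tag{15}$$
Let $\Phi(z)=\frac1{\pi i}\int\frac{F(s)}{s-z}ds$ for $z=x+iy$, $y>0$. Then $\operatorname{Re}\Phi=\frac1\pi\int\frac{y}{|s-z|^2}F(s)\,ds=U$, and
$$W:=\operatorname{Im}\Phi=-\frac1\pi\int\frac{s-x}{|s-z|^2}F(s)\,ds=\frac1\pi\int\log|s-z|\,F'(s)\,ds .$$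
Both are smooth up to the real line, and $U_y=-W_x$. Since $U=O(|z|^{-1})$ and $\nabla U=O(|z|^{-2})$, Green's formula gives $D_{\mathbb H}(F)=-\int FU_y\,dx=\int FW_x\,dx=-\int F'W\,dx$ on $y=0$, which is (15).

**Step 2: transplantation.** Let $F=f\circ p_i^{-1}\in C_c^\infty(\mathbb R)$ with Poisson extension $U$. It is continuous on $\overline{\mathbb H}\cup\{\infty\}$, has finite energy, and vanishes on $(\mathbb R\setminus\operatorname{supp}F)\cup\{\infty\}$. Then $u=U\circ\varphi_i$ is harmonic in $\Omega_i\cap S$, continuous on its closure, equal to $f$ on $\gamma$ and to $0$ on the mirrors. By Schwarz reflection its odd extension is harmonic in $\Omega_i\setminus\{0\}$; being continuous at $0$, it is harmonic in $\Omega_i$. It has finite energy and trace $f$, so it is the harmonic extension of $f$. Summing over the $2n$ images of $S$, $D_i(f)=2n\,D_{\mathbb H}(f\circ p_i^{-1})$. In the same way, with $\infty$ in place of $0$, $D_e(f)=2n\,D_{\mathbb H}(f\circ p_e^{-1})$.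

**Step 3: subtract and integrate by parts.** Substituting $s=p_i(\theta)$ in (15), where $F'(s)\,ds$ becomes $f'(\theta)\,d\theta$ up to a sign that occurs twice, and likewise for $p_e$, we obtain
$$D_e(f)-D_i(f)=\frac{2n}\pi\iint\log\left|\frac{p_i(\theta)-p_i(\theta')}{p_e(\theta)-p_e(\theta')}\right|f'(\theta)f'(\theta')\,d\theta\,d\theta' .$$
The difference quotients $(p(\theta)-p(\theta'))/(\theta-\theta')$ of $p=p_i,p_e$ are real-analytic and nonzero, also on the diagonal. So the logarithm is real-analytic on $(0,\pi/n)^2$, and two integrations by parts give (13). The second form of $q$ follows from $\partial_\theta\partial_{\theta'}\log|p(\theta)-p(\theta')|=p'(\theta)p'(\theta')/(p(\theta)-p(\theta'))^2$. $\square$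

*A check.* For the circle, $\rho=0$ (which is not in $\mathcal R^k$, but the formulas apply), $\iota$ fixes $\gamma$ pointwise and exchanges the two domains. So $-\overline{\varphi_i\circ\iota}$ is an admissible $\varphi_e$, with $p_e=-p_i$, and $q=0$. This agrees with $D_e=D_i$.

Near the diagonal each term of $q$ blows up and the singularities cancel. The point of what follows is that after analytic continuation the two terms can become singular at *different* places. In the lower half-plane $-1/(\zeta-\bar\eta)^2$ is, up to a factor, a reproducing kernel of Bergman type: it is positive definite, with unbounded size near the real line. If the continuation of $p_e$ reaches the real line while that of $p_i$ does not, the positive term $-p_e'\overline{p_e'}/(p_e-\overline{p_e})^2$ wins, on arbitrarily many points at once. We must know that the number of positive directions cannot grow under continuation.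

## 10. Positive squares propagate

**Definition.** A kernel $Q$ is *Hermitian* on $A\times A$ if $Q(\sigma,\tau)=\overline{Q(\tau,\sigma)}$. It has *at most $N$ positive squares* on $A$ if every matrix $(Q(\tau_j,\tau_l))$ with finitely many $\tau_j\in A$ has at most $N$ positive eigenvalues.

*Example.* $Q(\tau,\sigma)=1-\tau\bar\sigma$ gives the matrices $\mathbf 1\mathbf 1^*-\boldsymbol\tau\boldsymbol\tau^*$, which are negative semidefinite on a subspace of codimension $1$. So it has at most one positive square on $\mathbb C$.

Two facts from linear algebra: a limit of Hermitian matrices with at most $N$ positive eigenvalues has at most $N$; and $M\mapsto TMT^*$ does not increase the number of positive eigenvalues, because if $TMT^*$ is positive definite on a subspace $\mathcal F$, then $T^*$ is injective on $\mathcal F$ and $M$ is positive definite on $T^*\mathcal F$. Call a kernel *sesquiholomorphic* if it is holomorphic in its first variable and antiholomorphic in its second.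

**Lemma 7.** Let $Q(\tau,\sigma)$ be Hermitian and sesquiholomorphic on $D\times D$, $D$ a disc. If $Q$ has at most $N$ positive squares on a neighborhood of one point of $D$, then it does on $D$.

*Proof.* After a Möbius map, $D$ is the unit disc and the point is $0$. Write $Q=\sum a_{jl}\tau^j\bar\sigma^l$, convergent on $D\times D$.

**Step 1: Taylor matrices have at most $N$ positive eigenvalues.** Let $L>M$ and $\omega=e^{2\pi i/L}$. For $0\le j,l\le M$,
$$r^{-j-l}L^{-2}\sum_{u,v=0}^{L-1}\omega^{-ju}\omega^{lv}Q(r\omega^u,r\omega^v)=r^{-j-l}\sum_{j'\equiv j,\;l'\equiv l\;(L)}a_{j'l'}r^{j'+l'}\longrightarrow a_{jl}\qquad(r\to0),$$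
since the smallest indices $j'\ge0$, $l'\ge0$ in these classes are $j,l$. The left side is the entry of $TQ_rT^*$ with $T_{ju}=r^{-j}L^{-1}\omega^{-ju}$ and $Q_r=(Q(r\omega^u,r\omega^v))$. For small $r$ the points lie in the given neighborhood. So $(a_{jl})_{j,l\le M}$ is a limit of matrices with at most $N$ positive eigenvalues.

**Step 2: back to $Q$.** For $\tau_u\in D$ we have $(Q(\tau_u,\tau_v))=\lim_{M\to\infty}V_M(a_{jl})_{j,l\le M}V_M^*$ with $V_M=(\tau_u^j)_{u,j}$. So this matrix has at most $N$ positive eigenvalues. $\square$

A *coordinate disc* is a biholomorphic image of a disc. Let $Q$ be Hermitian and sesquiholomorphic on $W\times W$, $W$ connected and open, with at most $N$ positive squares on some nonempty open subset. Then it has at most $N$ positive squares on every coordinate disc contained in $W$. To prove this, let $A$ be the set of $\tau\in W$ having a neighborhood on which $Q$ has at most $N$ positive squares. It is open and nonempty. It is closed in $W$: around a limit point $\tau\in W$ of $A$ take a disc in $W$; it contains a point of $A$, so Lemma 7 applies and $\tau\in A$.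 Hence $A=W$. Given a coordinate disc $\psi(D)\subset W$, apply Lemma 7 to $Q(\psi(\cdot),\psi(\cdot))$. $\square$

## 11. Curves with a tiny fast oscillation

**Polynomials are dense in $\mathcal R^k$.** More precisely, the $P\in\mathcal R^k$ that are polynomials on $[0,\pi/n]$ are dense, and for $\beta=\pi$ they may be taken polynomial on $[0,2\pi/n]$. Indeed polynomials are dense in $C^k$ of an interval. If $\beta<\pi$, correct the two end-point derivatives by small multiples of $\theta^2$ (which changes only the derivative at $\pi/n$) and of $(\theta-\frac\pi n)^2$ (which changes only the one at $0$). If $\beta=\pi$, the given function is $C^k$ on $[0,\frac{2\pi}n]$ and even about $\frac\pi n$; approximate it there by polynomials even in $\theta-\frac\pi n$, whose derivative at $\frac\pi n$ is $0$, and correct the derivative at $0$ by a small multiple of $(\theta-\frac\pi n)^2$.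

Fix such a $P$ and set, for $m\in n\mathbb N$,
$$\rho=\rho_m=P+h\cos(m\theta),\qquad h=e^{-\sqrt m}.\tag{16}$$
Since $m$ is a multiple of $n$, $\cos m\theta$ is even, $2\pi/n$-periodic, and has zero derivative at $0$ and $\pi/n$. So $\rho_m\in\mathcal R^k$, and it is analytic as required in Proposition C. As $hm^j\to0$ for every $j$, $\rho_m\to P$ in $C^k$ for all $k\le\infty$. On the real line the perturbation is negligible. At height $y=2m^{-1/2}$ in the complex plane, however, $h\cosh my\ge\frac12e^{\sqrt m}$ is huge. Proposition C follows once we prove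
$$\rho_m\in\bigcap_N\mathcal O_N\qquad\text{for all large }m.\tag{17}$$

Put $w(t)=\rho(t)+it$ for $t\in\mathbb C$, using the polynomial $P$. Let $\tilde\Omega_i$ and $\tilde\Omega_e$ be the half-strips $\{0<\operatorname{Im}w<\pi/n\}$ with $\operatorname{Re}w<\rho(\operatorname{Im}w)$, respectively $\operatorname{Re}w>\rho(\operatorname{Im}w)$. The exponential maps them bijectively onto $\Omega_i\cap S$ and $\Omega_e\cap S$.

The next lemma produces the situation announced at the end of Section 9: going up from a real point $a$, and simultaneously down to the conjugate point, one reaches $\gamma$ again on the exterior side while still strictly inside on the interior side.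

**Lemma 8.** For large $m$ there are $a\in(0,\pi/n)$ and $y_0>0$ such that for $0<y<y_0$: $w(a+iy)\in\tilde\Omega_i$ and $w(a-iy)\in\tilde\Omega_e$; while $w(a+iy_0)\in\tilde\Omega_i$, $w(a-iy_0)=w(\theta')$ for some $\theta'\in(0,\pi/n)$, and $w'(a-iy_0)\ne0$.

*Proof.* **Step 1: set-up.** Fix $\theta_0\in(0,\pi/n)$ and take $a=a_m\to\theta_0$ with $\cos(ma)=-1$, so $\sin(ma)=0$. Write $P(a+iy)=A(y)+iB(y)$. Since $P$ has real coefficients,
$$A(y)=P(a)+O(y^2),\qquad B(y)=yP'(a)+O(y^3),\qquad A'(y)=O(y),$$
uniformly in $m$ for $0\le y\le1$, and $P(a-iy)=A-iB$. As $\cos m(a\pm iy)=-\cosh my$,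
$$w(a\pm iy)=[A-h\cosh my\mp y]+i[a\pm B].$$
Let $y_m=2m^{-1/2}$. For large $m$ and $0\le y\le y_m$ we have $a\pm B\in(0,\pi/n)$. Moreover $\rho(a\pm B)=P(a\pm B)-h\cos mB$.

**Step 2: the upper point stays inside.** For $0<y\le y_m$ and large $m$,
$$\rho(a+B)-\operatorname{Re}w(a+iy)\ge P(a+B)-A+y+h(\cosh my-1)\ge y(1+P'(a)^2)+O(y^2)>0,$$
because $P(a+B)=P(a)+yP'(a)^2+O(y^2)$. So $w(a+iy)\in\tilde\Omega_i$ for $0<y\le y_m$.

**Step 3: the lower point leaves and comes back.** Let
$$g(y)=\operatorname{Re}w(a-iy)-\rho(a-B)=y(1+P'(a)^2)+O(y^2)-h(\cosh my-\cos mB).$$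
Then $g(0)=0$ and $g'(0)=1+P'(a)^2>0$. Since $h\cosh(my_m)=e^{-\sqrt m}\cosh(2\sqrt m)\ge\frac12e^{\sqrt m}$, we have $g(y_m)<0$ for large $m$. Let $y_0\in(0,y_m)$ be the first positive zero of $g$. On $(0,y_0)$ we have $g>0$, that is, $w(a-iy)\in\tilde\Omega_e$. At $y_0$, $w(a-iy_0)=\rho(\theta')+i\theta'=w(\theta')$ with $\theta'=a-B(y_0)$.

**Step 4: $w'(a-iy_0)\ne0$.** Put $x=my_0$. From $g(y_0)=0$,
$$h(\cosh x-\cos mB)\ge y_0/2$$
for large $m$, with $B=B(y_0)$. First, $x>8$: we have $|mB|\le Cx$, and $\cosh x-1\le x\sinh x$, $1-\cos mB\le\frac12C^2x^2\le\frac12C^2x\sinh x$, so $\cosh x-\cos mB\le C'x\sinh x$. If $x\le8$, then $y_0/2\le C'hmy_0\sinh8$, which is impossible for large $m$ as $hm\to0$. Next, for $x>8$ we have $\cosh x+1\le2\sinh x$ (this says $\sinh x\ge1+e^{-x}$), so $2h\sinh x\ge y_0/2$ and $mh\sinh x\ge x/4>2$. Since $-iw'(a-iy)=\frac d{dy}w(a-iy)$, taking real parts gives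
$$\operatorname{Im}w'(a-iy_0)=A'(y_0)+1-mh\sinh x<0$$
for large $m$, because $A'(y_0)=O(y_0)\to0$. $\square$

## 12. Infinitely many positive squares on analytic curves

We prove (17). Let $m$ be large and $a,y_0$ as in Lemma 8. Suppose $\rho=\rho_m\notin\mathcal O_{N+1}$ for some $N\ge0$.

**Step 1: $q$ has at most $N$ positive squares near $a$.** For real $f_j\in C_c^\infty$ near $a$, the matrix $(\iint qf_jf_l)$ has at most $N$ positive eigenvalues. Otherwise, since both sides of (13) are sesquilinear forms with real kernels, $D_e-D_i$ would be positive definite on an $(N+1)$-dimensional space of combinations $\sum c_jf_j$, $c_j\in\mathbb C$ (the map $c\mapsto\sum c_jf_j$ is injective where the form is positive). Then $\rho\in\mathcal O_{N+1}$, against our assumption. Let $f_j\to(-1)^j\delta_a^{(j)}/j!$, approximating by derivatives of mollifiers. The matrices converge to the Taylor coefficient matrices $(a_{jl})_{j,l\le M}$ of $q$ at $(a,a)$, which thus have at most $N$ positive eigenvalues. Let $B$ be a small disc about $a$ on which $p_i,p_e$ extend holomorphically and injectively. Then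 the difference quotients of $p_i$ and $p_e$ are holomorphic and nonvanishing on $B\times B$, so $q$ extends holomorphically to $B\times B$. By Step 2 of the proof of Lemma 7 (with powers of $\tau-a$), the kernel $Q(\tau,\sigma)=q(\tau,\bar\sigma)$ has at most $N$ positive squares on $B$.

**Step 2: continue $Q$ along the vertical segment.** Let $\ell=\{a+iy:0<y<y_0\}$, and let $W$ be the connected component containing $\ell$ of the open set
$$\{\operatorname{Im}\tau>0,\ w(\tau)\in\tilde\Omega_i,\ w(\bar\tau)\in\tilde\Omega_e\}.$$
By Lemma 8, $\ell$ lies in this set. On $W$ put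
$$p_i(\tau)=\varphi_i(e^{w(\tau)})\in\mathbb H,\qquad p_e(\tau)=\overline{\varphi_e(e^{w(\bar\tau)})}\in-\mathbb H .$$
Both are holomorphic. Near $\ell\cap B$ they agree with the extensions used in Step 1. For $p_i$ this is clear. For $p_e$, the extension is real on the real axis, so it satisfies $p_e(\tau)=\overline{p_e(\bar\tau)}$ on $B$, and at $\bar\tau$ it is $\varphi_e(e^{w(\bar\tau)})$. Hence
$$Q(\tau,\sigma)=\frac{p_i'(\tau)\overline{p_i'(\sigma)}}{(p_i(\tau)-\overline{p_i(\sigma)})^2}-\frac{p_e'(\tau)\overline{p_e'(\sigma)}}{(p_e(\tau)-\overline{p_e(\sigma)})^2}\tag{18}$$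
is Hermitian and sesquiholomorphic on $W\times W$; the denominators do not vanish, because $p_i(\tau)$ and $\overline{p_i(\sigma)}$ lie in opposite half-planes, and so do $p_e(\tau)$ and $\overline{p_e(\sigma)}$. By Step 1 it has at most $N$ positive squares on a small disc in $W\cap B$ about a point of $\ell$. By Section 10 it has at most $N$ on every coordinate disc in $W$.

**Step 3: the end point $\tau_0=a+iy_0$.** We have $w(\bar\tau_0)=w(\theta')$, so $e^{w(\bar\tau_0)}\in\gamma$. Since $\varphi_e$ extends conformally across $\gamma$, the function $p_e$ is holomorphic near $\tau_0$, with $x_0:=p_e(\tau_0)\in\mathbb R$. Also $p_e'(\tau_0)\ne0$, because $\varphi_e'\ne0$ on $\gamma$ and $w'(\bar\tau_0)\ne0$ by Lemma 8. On the other hand $w(\tau_0)\in\tilde\Omega_i$, so $p_i$ is holomorphic near $\tau_0$ with $p_i(\tau_0)\in\mathbb H$.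

**Step 4: a coordinate disc in $W$ touching $\tau_0$.** For a small disc $\Delta$ about $x_0$ let $p_e^{-1}$ be the local inverse with $p_e^{-1}(x_0)=\tau_0$. The set $p_e^{-1}(\Delta\cap-\mathbb H)$ is connected. It satisfies the conditions defining $W$: $\operatorname{Im}\tau>0$ and $w(\tau)\in\tilde\Omega_i$ hold near $\tau_0$. If $p_e(\tau)\in-\mathbb H$, then the extended $\varphi_e$ takes $e^{w(\bar\tau)}$ into $\mathbb H$; near the point $e^{w(\theta')}$ it is injective and maps the side of $\gamma$ in $\Omega_e$ to $\mathbb H$ and the other side to $-\mathbb H$; so $e^{w(\bar\tau)}\in\Omega_e\cap S$, and since $w(\bar\tau)$ is near $w(\theta')$, $w(\bar\tau)\in\tilde\Omega_e$. Finally the set meets $\ell$: for $y<y_0$ close to $y_0$, $w(a-iy)\in\tilde\Omega_e$ and so $p_e(a+iy)\in\Delta\cap-\mathbb H$. Therefore $p_e^{-1}(\Delta\cap-\mathbb H)\subset W$. For small $R$,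
$$D_1=p_e^{-1}\{|\zeta-(x_0-iR)|<R\}$$
is a coordinate disc in $W$. For small $\epsilon>0$ it contains the points $\tau_j=p_e^{-1}(x_0-i\epsilon j)$, $1\le j\le N+1$.

**Step 5: $N+1$ positive eigenvalues.** We have $(p_e(\tau_j)-\overline{p_e(\tau_l)})^2=(-i\epsilon(j+l))^2=-\epsilon^2(j+l)^2$. The first term of (18) stays bounded at the points $\tau_j,\tau_l\to\tau_0$, since $p_i(\tau_0)\in\mathbb H$ and its denominator tends to $(2i\operatorname{Im}p_i(\tau_0))^2\ne0$. So
$$Q(\tau_j,\tau_l)=\epsilon^{-2}\,\frac{p_e'(\tau_j)\overline{p_e'(\tau_l)}}{(j+l)^2}+O(1)\qquad(\epsilon\to0).$$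
Hence $\epsilon^2(Q(\tau_j,\tau_l))\to|p_e'(\tau_0)|^2\big((j+l)^{-2}\big)_{j,l\le N+1}$. The limit is positive definite: $p_e'(\tau_0)\ne0$, and
$$(j+l)^{-2}=\int_0^\infty s\,e^{-js}e^{-ls}\,ds$$
exhibits the matrix as the Gram matrix of the linearly independent functions $e^{-js}$ in $L^2((0,\infty),s\,ds)$. So for small $\epsilon$ the matrix $(Q(\tau_j,\tau_l))$ has $N+1$ positive eigenvalues, although the $\tau_j$ lie in the coordinate disc $D_1\subset W$. This contradicts Step 2.

Hence $\rho_m\in\mathcal O_{N+1}$ for every $N\ge0$, which is (17). How large $m$ must be was fixed by Lemma 8 alone and does not depend on $N$. Since $\rho_m\to P$ and the polynomials $P$ are dense, Proposition C holds. By Section 8, $\bigcap_N\mathcal O_N$ is a dense $G_\delta$, and items 1 and 2 of Theorem 2 are proved. Items 3 and 4 were proved in Section 7. $\blacksquare$
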